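\title{The moduli space of simple polygons is a cone}

\begin{abstract}
For $n\ge4$ let $S(n)$ be the space of positively oriented simple $n$-gons with labeled vertices, up to oriented similarity, and let the dihedral group $D_n$ act on it by relabeling. We prove that $S(n)$ is $D_n$-equivariantly diffeomorphic to $\mathbb C^{n-2}$ with the linear action that is seen at the regular $n$-gon. Hence the moduli space $\mathcal M(n)=S(n)/D_n$ is homeomorphic to the open cone over a finite quotient of $\mathbb S^{2n-5}$, which proves a conjecture posed by Gonz\'alez and Sedano-Mendoza. We also determine the fixed sets of all subgroups of $D_n$, and show that $\mathcal M(4)\cong\mathbb R^4$ while $\mathcal M(n)$ is not a topological manifold for $n\ge5$. Infinitesimal expansive motions push compact sets of polygons close to the convex ones, linear flows in discrete Fourier coordinates push convex polygons to the regular one, and a monotone union argument concludes.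
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge4$. A \emph{simple $n$-gon with labeled vertices} is a tuple $p=(p_j)_{j\in\mathbb Z/n}$ of points of $\mathbb C$ such that the closed polygonal curve $p_0p_1\cdots p_{n-1}p_0$ is a Jordan curve: the vertices are distinct, and two different edges $[p_i,p_{i+1}]$, $[p_j,p_{j+1}]$ meet at most in a common endpoint. Straight angles are allowed. We identify two polygons that differ by an oriented similarity $w\mapsto aw+b$, $a\in\mathbb C^*$, $b\in\mathbb C$. Nonconstant tuples modulo translations and complex scalings form the projective space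
\[
\mathbb{CP}^{n-2}=\mathbb P\bigl(\mathbb C^n/\mathbb C(1,\dots,1)\bigr),
\]
and the simple polygons form an open subset of it: nonadjacent edges stay disjoint, and adjacent edges stay non-overlapping, under small perturbations. This subset has two homeomorphic components, the positively and the negatively oriented polygons. Let $S(n)$ be the set of positively oriented ones. It is an analytic manifold of real dimension $2n-4$. We write $p$ both for a tuple and for its class.

To forget the labels, let the dihedral group $D_n$ act on $S(n)$ through the generators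
\[
\sigma\colon (p_j)\mapsto(p_{j+1}),\qquad \tau\colon (p_j)\mapsto(\overline{p_{-j}}),
\]
which satisfy $\sigma^n=\tau^2=1$ and $\tau\sigma\tau=\sigma^{-1}$. The powers of $\sigma$ are the \emph{shifts}. The map $\tau$ reverses the labeling and reflects the plane; each of the two operations reverses the orientation, so $\tau$ preserves $S(n)$. The \emph{moduli space of simple $n$-gons} is $\mathcal M(n)=S(n)/D_n$: its points are the shapes of simple $n$-gons, with no labels and with mirror images identified.

What is the topology of $\mathcal M(n)$? The regular $n$-gon is fixed by all of $D_n$, and near it the action can be linearized. On $\mathbb C^{n-2}$ define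
\begin{align*}
\Sigma(z_1,\dots,z_{n-2})&=\bigl(e^{4\pi i/n}z_1,\ e^{6\pi i/n}z_2,\ \dots,\ e^{2\pi i(n-1)/n}z_{n-2}\bigr),\\
T(z_1,\dots,z_{n-2})&=-\bigl(e^{-4\pi i/n}\bar z_1,\ e^{-6\pi i/n}\bar z_2,\ \dots,\ e^{-2\pi i(n-1)/n}\bar z_{n-2}\bigr),
\end{align*}
and let $\Gamma=\langle\Sigma,T\rangle$. It acts by real-linear isometries, hence on the unit sphere $\mathbb S^{2n-5}$. For a space $X$ let $C(X)=(X\times(0,1])/(X\times\{1\})$ be the open cone over $X$. Linearization shows that the regular $n$-gon has a neighborhood in $\mathcal M(n)$ homeomorphic to $C(\mathbb S^{2n-5}/\Gamma)$; we recall this in Section~\ref{sec:coord}. If every simple polygon could be deformed to the regular one through simple polygons, by a rule that does not depend on the labeling, one would expect the whole moduli space to look like this neighborhood. For triangles this is what happens: placing $p_0=0$ and $p_1=1$ identifies the positively oriented triangles with an open half-plane, and in suitable coordinates this is a round disk on which $D_3$ acts linearly (Section~\ref{sec:quad}). The conjecture posed in \cite{GS} is that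
\[
\mathcal M(n)\cong C(\mathbb S^{2n-5}/\Gamma)\qquad\text{for all } n\ge 4 .
\]
We prove it, by showing that the linear model describes the action on all of $S(n)$.

\begin{theorem}\label{thm:main}
Let $n\ge4$, and let $\iota\colon D_n\to\Gamma$ be the isomorphism with $\iota(\sigma)=\Sigma^{-1}$ and $\iota(\sigma\tau)=T$. There is a diffeomorphism $F\colon\mathbb C^{n-2}\to S(n)$ with $F(\iota(g)z)=gF(z)$ for all $g\in D_n$ and $z\in\mathbb C^{n-2}$. Consequently
\[
\mathcal M(n)\cong\mathbb C^{n-2}/\Gamma\cong C(\mathbb S^{2n-5}/\Gamma).
\]
\end{theorem}

The proof does not use that $S(n)$ is connected; this follows again from the theorem. Questions about symmetric polygons and about the singularities of $\mathcal M(n)$ now become linear algebra. Subgroups of $D_n$ act on $\mathbb S^{2n-5}$ through $\iota$.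

\begin{theorem}\label{thm:fixed}
\begin{enumerate}
\item[(1)] Let $H\le D_n$ contain exactly $m$ shifts (including the identity), and put $d_1=n-2$ and $d_m=\frac nm-1$ for $m\ge2$. Then the fixed set $S(n)^H$ is diffeomorphic to a real vector space, of dimension $2d_m$ if $H$ consists of shifts and of dimension $d_m$ otherwise. Moreover $S(n)/H$ is homeomorphic to $C(\mathbb S^{2n-5}/H)$.
\item[(2)] $\mathcal M(4)\cong\mathbb R^4$. For $n\ge5$, $\mathcal M(n)$ is not a topological manifold.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:main} does not construct one global deformation to the regular polygon. It establishes an \emph{engulfing property}: every compact subset of $S(n)$ can be moved into a fixed small ball around the regular polygon by an equivariant diffeomorphism of $S(n)$ that is the identity near the regular polygon (Corollary~\ref{cor:engulf}). An equivariant version of Brown's monotone union argument turns this property into the diffeomorphism $F$ (Section~\ref{sec:union}). Working with one compact set at a time lets us use two unrelated motions one after the other. The first unfolds nonconvex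 polygons by infinitesimal motions that keep the edge lengths and increase all other distances, and brings a compact set close to the convex polygons (Sections~\ref{sec:expansive} and~\ref{sec:unfold}). The second is linear in discrete Fourier coordinates and brings convex polygons to the regular one (Section~\ref{sec:convex}). Section~\ref{sec:quad} describes $S(4)$ by hand; all of this can be seen there.

\section{Fourier coordinates, cones and angles}\label{sec:coord}

Throughout, $\omega=e^{2\pi i/n}$, and we identify $\mathbb C$ with $\mathbb R^2$, with $\langle u,v\rangle=\operatorname{Re}(\bar uv)$ and $\det(u,v)=\operatorname{Im}(\bar uv)$. A point $\xi$ lies to the left of the directed line from $u$ to $v$ when $\det(v-u,\xi-u)>0$. We write $(u,v)$ for the segment $[u,v]$ without its endpoints. \emph{Equivariant} and \emph{invariant} refer to $D_n$.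

\subsection*{The linear chart}
The shift is diagonalized by the discrete Fourier transform. Write $p_j=\sum_{k=0}^{n-1}c_k\omega^{jk}$, so that $nc_k=\sum_jp_j\omega^{-jk}$. Translations change only $c_0$, so $[c_1:\dots:c_{n-1}]$ are homogeneous coordinates on $\mathbb{CP}^{n-2}$. In these coordinates
\[
\sigma\colon c_k\mapsto\omega^kc_k,\qquad \tau\colon c_k\mapsto\overline{c_k}.
\]
The positively oriented regular polygon $p_j=\omega^j$ is the point $o=[1:0:\dots:0]$. On the invariant open set $\{c_1\ne0\}$ we use the chart
\[
z_l=i\,\frac{c_{n-l}}{c_1},\qquad 1\le l\le n-2,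
\]
which identifies $\{c_1\neq0\}$ with $\mathbb C^{n-2}$ and $o$ with $0$.

\begin{lemma}\label{lem:chart}
In the chart $z$, $\sigma^{-1}$ acts as $\Sigma$, $\tau$ acts as $z\mapsto-\bar z$, and $\sigma\tau$ acts as $T$. The action defines an isomorphism $\iota\colon D_n\to\Gamma$, under which shifts act $\mathbb C$-linearly and all other elements act antilinearly. Diagonal maps $z_l\mapsto a_lz_l$ with real $a_l$ commute with $\Gamma$.
\end{lemma}

\begin{proof}
The map $\sigma$ multiplies $c_{n-l}/c_1$ by $\omega^{n-l-1}=\omega^{-(l+1)}$, so $\sigma^{-1}$ acts by $z_l\mapsto\omega^{l+1}z_l$, which is $\Sigma$. The map $\tau$ sends $z_l$ to $i\,\overline{c_{n-l}/c_1}=-\bar z_l$. Hence $\sigma\tau$ sends $z_l$ to $-\omega^{-(l+1)}\bar z_l$, which is $T$. Since $\sigma^{-1}$ and $\sigma\tau$ generate $D_n$, we obtain a surjection $\iota\colon D_n\to\Gamma$. The elements $\sigma^a\tau$ act antilinearly, so not trivially. If $\sigma^a$ acts trivially, then $\omega^{2a}=\omega^{3a}=1$, because both coordinates $z_1,z_2$ are present for $n\ge4$; so $\omega^a=1$ and $\sigma^a=1$. Real diagonal maps commute with complex diagonal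 maps and with conjugation.
\end{proof}

Let $W=S(n)\cap\{c_1\ne0\}$, viewed as a $\Gamma$-invariant open subset of $\mathbb C^{n-2}$. Let $B(r)$ and $\bar B(r)$ be the open and the closed ball of radius $r$ about $0$ in $\mathbb C^{n-2}$. Fix once and for all $\varepsilon\in(0,1)$ with $\bar B(\varepsilon)\subset W$. For $r\le\varepsilon$ these balls are invariant neighborhoods of $o$ in $S(n)$.

\begin{lemma}\label{lem:cone}
Let $H$ be a finite group of linear isometries of $\mathbb R^N$. Then $\mathbb R^N/H\cong C(\mathbb S^{N-1}/H)$.
\end{lemma}

\begin{proof}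
The map $\mathbb S^{N-1}\times(0,1]\to\mathbb R^N$, $(x,t)\mapsto-\log(t)\,x$, is a continuous surjection, and it is proper because the preimage of the closed ball of radius $r$ is $\mathbb S^{N-1}\times[e^{-r},1]$. A proper map to a metric space is closed, so this is a quotient map, and so is its composition with $\mathbb R^N\to\mathbb R^N/H$. The fibers of the composition are the sets $Hx\times\{t\}$ with $t<1$ and the set $\mathbb S^{N-1}\times\{1\}$. The composition
\[
\mathbb S^{N-1}\times(0,1]\to(\mathbb S^{N-1}/H)\times(0,1]\to C(\mathbb S^{N-1}/H)
\]
has the same fibers. It is also a quotient map: the orbit map of a group action is open, so the first arrow is an open continuous surjection. Two quotient maps with the same fibers have homeomorphic targets.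
\end{proof}

The diffeomorphism $z\mapsto\varepsilon z/\sqrt{1+|z|^2}$ from $\mathbb C^{n-2}$ onto $B(\varepsilon)$ commutes with $\Gamma$. So $B(\varepsilon)/\Gamma\cong C(\mathbb S^{2n-5}/\Gamma)$, which is the local statement of the introduction, and Theorem~\ref{thm:main} will follow once we have an equivariant diffeomorphism from $B(\varepsilon)$ onto $S(n)$.

\subsection*{Area and angles}
We recall the plane geometry that we use. Let $P$ be the curve of a simple polygon $p$. Its complement has a bounded component $\Omega$ and an unbounded component $\operatorname{Ext}$, both with boundary $P$. A small disk around a vertex is cut by $P$ into two open sectors, one in $\Omega$ and one in $\operatorname{Ext}$; the \emph{interior angle} is the angle of the first. The \emph{signed area}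
\begin{equation}\label{eq:area}
\mathcal{V}(p)=\tfrac12\operatorname{Im}\sum_j\bar p_jp_{j+1}=\frac n2\sum_k|c_k|^2\sin\frac{2\pi k}n
\end{equation}
equals $\pm$ the area of $\Omega$, with the plus sign exactly when $p$ is positively oriented. (The second equality follows from $\sum_j\omega^{j(k-k')}=0$ for $k\ne k'$.) For $p\in S(n)$ the interior angle at $p_i$ is
\begin{equation}\label{eq:angle}
\theta_i=\arg\frac{p_{i-1}-p_i}{p_{i+1}-p_i}\in(0,2\pi),
\end{equation}
and $\sum_i\theta_i=(n-2)\pi$. The quotient in \eqref{eq:angle} is never a positive real number, since adjacent edges do not overlap, so $\theta_i$ is a smooth function on $S(n)$. The shift permutes the $\theta_i$ cyclically and $\theta_i(\tau p)=\theta_{-i}(p)$. By \eqref{eq:angle}, $\theta_i\le\pi$ if and only if $\det(p_{i+1}-p_i,p_{i-1}-p_i)\ge0$. A vertex is \emph{straight} if $\theta_i=\pi$ and \emph{reflex} if $\theta_i>\pi$. Let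
\[
\mathcal C=\{p\in S(n):\ \theta_i\le\pi\ \text{for all } i\},
\]
a closed invariant subset of $S(n)$. Its elements are the convex polygons, in the following sense.

\begin{lemma}\label{lem:convexfacts}
Let $p\in\mathcal C$ and $e_j=p_{j+1}-p_j$.
\begin{enumerate}
\item[(a)] There are real numbers $\alpha_j$, $j\in\mathbb Z$, with $e_j=|e_j|e^{i\alpha_j}$, $\alpha_j\le\alpha_{j+1}$ and $\alpha_{j+n}=\alpha_j+2\pi$.
\item[(b)] The convex hull $\Pi$ of the vertices lies in the closed half-plane to the left of each directed edge, and the curve of $p$ is $\partial\Pi$.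
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The quotient in \eqref{eq:angle} is $-e_{i-1}/e_i$, so $e_i/e_{i-1}$ has argument $\pi-\theta_i$. Choose an argument $\alpha_0$ of $e_0$ and put $\alpha_i-\alpha_{i-1}=\pi-\theta_i$. These differences are $\ge0$, and $n$ consecutive ones add up to $n\pi-(n-2)\pi=2\pi$.

(b) Fix $j$ and let $f(k)=\det(e_j,p_k-p_j)$ for $j\le k\le j+n$. Then $f(j)=f(j+n)=0$ and $f(k+1)-f(k)=|e_j||e_k|\sin(\alpha_k-\alpha_j)$, where $\alpha_k-\alpha_j$ is nondecreasing in $k$ with values in $[0,2\pi]$. So $f$ first does not decrease and then does not increase, and therefore $f\ge0$. This is the first claim. It shows that each edge lies on a supporting line of $\Pi$, so the curve of $p$ lies in $\partial\Pi$. As $\mathcal V(p)\neq0$, the set $\Pi$ has interior points and $\partial\Pi$ is a Jordan curve. A Jordan curve contained in another one is equal to it.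
\end{proof}

\section{Triangles and quadrilaterals}\label{sec:quad}

For $n=3$ a tuple is a positively oriented triangle exactly when $\mathcal V>0$, and by \eqref{eq:area} this means $|c_2|<|c_1|$. So the space of triangles is the unit disk in the coordinate $c_2/c_1$, the group acts by rotations and reflections, and the dilations $c_2/c_1\mapsto e^{-t}c_2/c_1$ contract everything to the equilateral triangle.

Let $n=4$ and $c_0=0$, so that $p_j=c_1i^j+c_2(-1)^j+c_3(-i)^j$ and $\mathcal V=2(|c_1|^2-|c_3|^2)$. A polygon in $S(4)$ has $|c_3|<|c_1|$. Then the real-linear map $L(w)=c_1w+c_3\bar w$ has determinant $|c_1|^2-|c_3|^2>0$. Define $d=x+iy$ by $L(d)=2c_2$; it does not change when $(c_k)$ is multiplied by a scalar. We have $p_j=L\bigl(i^j+(-1)^jd/2\bigr)$, so $p$ is the image, under an affine map of positive determinant, of the quadrilateral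
\begin{equation}\label{eq:normal}
p'_0=1+d,\qquad p'_1=i,\qquad p'_2=-1+d,\qquad p'_3=-i .
\end{equation}
Its diagonals are a horizontal and a vertical segment of length $2$, and $d$ is the offset of their midpoints. Affine maps of positive determinant preserve simplicity, orientation, and the type (straight, reflex, or neither) of each vertex.

The quadrilateral \eqref{eq:normal} is simple if and only if $|x|<1$ or $|y|<1$. If $|x|<1$, then $p_0'$ and $p_2'$ lie on opposite sides of the imaginary axis, which contains $p_1'$ and $p_3'$; the two edges at $p_0'$ and the two edges at $p_2'$ lie in opposite half-planes, and the curve is simple. If $|y|<1$, the same holds with the horizontal line through $p'_0,p'_2$, which separates $p'_1$ from $p'_3$. Suppose $|x|\ge1$ and $|y|\ge1$. Reflection in a coordinate axis carries the curve for $x+iy$ to the curve for $-x+iy$ or $x-iy$, so let $x,y\ge1$. If $y=1$, then $p_2'\in[p_0',p_1']$. If $y>1$, compare the abscissas of the nonadjacent edges $[p_0',p_1']$ and $[p_2',p_3']$ at heights in $[1,y]$: at height $1$ they are $0$ and $2(x-1)/(y+1)\ge0$, at height $y$ they are $x+1$ and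 $x-1$, so the edges meet. Thus
\[
S(4)\cong\{|c_3/c_1|<1\}\times X,\qquad X=\{|x|<1\}\cup\{|y|<1\}.
\]
The determinants $\det(p'_{i+1}-p'_i,p'_{i-1}-p'_i)$ for $i=0,1,2,3$ are $2(1+x)$, $2(1-y)$, $2(1-x)$, $2(1+y)$. So the convex quadrilaterals correspond to the closed square $|x|,|y|\le1$ without its four corners, and each arm of the cross $X$ consists of darts with one reflex vertex (Figure~\ref{fig:cross}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\fill[gray!12] (-3.2,-1) rectangle (3.2,1);
\fill[gray!12] (-1,-3.2) rectangle (1,3.2);
\fill[gray!45] (-1,-1) rectangle (1,1);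
\draw[dashed] (3.2,1)--(1,1)--(1,3.2) (-1,3.2)--(-1,1)--(-3.2,1)
  (-3.2,-1)--(-1,-1)--(-1,-3.2) (1,-3.2)--(1,-1)--(3.2,-1);
\draw[fill=white] (1,1) circle (2pt) (-1,1) circle (2pt) (1,-1) circle (2pt) (-1,-1) circle (2pt);
\fill (0,0) circle (1.5pt) (2,0) circle (1.5pt);
\node[below] at (0,0) {\small $0$};
\node[below] at (2,0) {\small $2$};
\node at (2.2,0.55) {\small $\theta_2>\pi$};
\node at (-2.2,0) {\small $\theta_0>\pi$};
\node at (0,2.2) {\small $\theta_1>\pi$};
\node at (0,-2.2) {\small $\theta_3>\pi$};
\begin{scope}[xshift=5.5cm]
\draw[thick,fill=gray!12] (3,0)--(0,1)--(1,0)--(0,-1)--cycle;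
\draw[dotted] (0,1)--(0,-1) (1,0)--(3,0);
\node[right] at (3,0) {\small $p'_0$};
\node[above] at (0,1) {\small $p'_1$};
\node[left] at (1,0) {\small $p'_2$};
\node[below] at (0,-1) {\small $p'_3$};
\end{scope}
\end{tikzpicture}
\caption{Left: the values of $d$ for which the quadrilateral with vertices $1+d,\ i,\ -1+d,\ -i$ is simple form an open cross with unbounded arms. The dark square, without its corners, gives the convex quadrilaterals; each arm gives darts with the indicated reflex angle. Right: the dart for $d=2$, with its diagonals dotted.}
\label{fig:cross}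
\end{figure}

The general proof follows this picture. A compact subset of $S(4)$ stays away from the boundary of the cross, where a vertex touches an edge (for $x=1$, $y>1$ the vertex $p_1'$ lies on $[p_2',p_3']$), and from infinity along the arms, where the dart becomes thin compared with its perimeter. We first pull the arms into a neighborhood of the square, then contract the square to $d=0$, the parallelograms, and finally contract the disk $|c_3/c_1|<1$ to the square $o$. The last two steps rescale Fourier coefficients by positive numbers, so they are equivariant.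

For $n=4$ the cross is star-shaped, and shrinking $c_2$ also takes care of the first step. This is special. The rescaling that we shall use for convex polygons is the smoothing $p_j\mapsto(1-2s)p_j+s(p_{j-1}+p_{j+1})$, and it can destroy simplicity: the hexagon $(-4,4)$, $(0,0)$, $(4,4)$, $(2,3)$, $(0,1)$, $(-2,3)$ lies in $S(6)$, but for $s=\frac14$ both the vertex $(0,0)$ and the vertex $(0,1)$ move to $(0,2)$. Nonconvex polygons need a motion that cannot create crossings.

\section{Infinitesimal expansive motions}\label{sec:expansive}

If the points $q_i$ move with velocities $v_i$, the derivative of $\frac12|q_i-q_j|^2$ is $\langle v_i-v_j,q_i-q_j\rangle$. A motion that keeps the edge lengths and increases all other distances moves every vertex away from every edge, and it opens reflex angles toward $\pi$. The existence of such velocities is the single-cycle case of the theorem of Connelly, Demaine and Rote; we give a full proof.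

\begin{proposition}\label{prop:expansive}
Let $q_1,\dots,q_m$ be the vertices of a simple polygon $P$ with no interior angle equal to $\pi$ and at least one interior angle greater than $\pi$ (so $m\ge4$). There are $v_1,\dots,v_m\in\mathbb R^2$ with $\langle v_i-v_j,q_i-q_j\rangle=0$ for adjacent $i,j$ and $\langle v_i-v_j,q_i-q_j\rangle>0$ for nonadjacent $i\ne j$.
\end{proposition}

This is a system of linear equations and strict inequalities, so we pass to the dual system. \emph{Motzkin's transposition theorem} states: if $a_1,\dots,a_r,b_1,\dots,b_s$ are linear functionals on a finite-dimensional real vector space and no vector $v$ satisfies $a_i(v)=0$ and $b_j(v)>0$ for all $i,j$, then $\sum\alpha_ia_i+\sum\beta_jb_j=0$ for some reals $\alpha_i$ and some $\beta_j\ge0$, not all $\beta_j$ zero. (The image of $\bigcap\ker a_i$ under $(b_1,\dots,b_s)$ is a subspace that misses the open positive orthant; a separating hyperplane gives $\beta$, and $\sum\beta_jb_j$ vanishes on $\bigcap\ker a_i$.) A \emph{stress} is a family of reals $w_{ij}=w_{ji}$, $i\ne j$. Since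
\[
\sum_{i<j}w_{ij}\langle v_i-v_j,q_i-q_j\rangle=\sum_i\Bigl\langle v_i,\sum_{j\neq i}w_{ij}(q_i-q_j)\Bigr\rangle ,
\]
this functional of $v$ vanishes identically exactly when the stress is \emph{in equilibrium}:
\begin{equation}\label{eq:equil}
\sum_{j\ne i}w_{ij}(q_i-q_j)=0\qquad\text{for all } i .
\end{equation}
Call an equilibrium stress \emph{bad} if $w_{ij}\ge0$ for all nonadjacent pairs and $w_{ij}>0$ for at least one of them; the signs on the edges are free. By Motzkin's theorem, Proposition~\ref{prop:expansive} follows if there is no bad stress. Conversely, a bad stress excludes velocities as in the proposition.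

\begin{example}\label{ex:stress}
Condition \eqref{eq:equil} is affinely invariant, so for quadrilaterals it suffices to treat \eqref{eq:normal}. Let $|x|\ne1\ne|y|$. The numbers $(\alpha_0,\alpha_1,\alpha_2,\alpha_3)=(1-x,\,-1-y,\,1+x,\,-1+y)$ are nonzero and satisfy $\sum\alpha_j=0$ and $\sum\alpha_jp'_j=0$, hence $\sum_{j\ne i}\alpha_j(p_i'-p_j')=0$. Three vectors that span the plane satisfy only one linear relation up to scale, so an equilibrium stress has $w_{ij}=t_i\alpha_j$, and symmetry gives $w_{ij}=c\,\alpha_i\alpha_j$ for a constant $c$. On the diagonals,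
\[
w_{02}=c(1-x^2),\qquad w_{13}=c(1-y^2).
\]
In the arms of the cross these have opposite signs unless $c=0$: a dart has no bad stress. In the open square, $c=1$ gives a bad stress: the two diagonals of a convex quadrilateral cannot both grow. So the reflex vertex is needed in Proposition~\ref{prop:expansive}. Straight vertices must be excluded too: if $q_i$ is straight, then $|q_{i-1}-q_{i+1}|$ equals the sum of the two edge lengths, its largest possible value, and cannot grow.
\end{example}

For more vertices the equilibrium stresses cannot be listed. Instead we encode a stress in a piecewise affine function on the plane, its \emph{Airy function}, whose graph is folded along each segment $[q_i,q_j]$ by an amount proportional to $w_{ij}$. Positive stresses give convex folds, and a maximum principle applies. Rotate the plane so that the abscissas $a_1,\dots,a_m$ of $q_1,\dots,q_m$ are distinct, and let $a(\xi)$ be the abscissa of $\xi\in\mathbb R^2$. For $a_i<a_j$ put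
\[
\lambda_{ij}(\xi)=\det(q_j-q_i,\xi-q_i),\qquad \lambda_{ij}^+=\max(\lambda_{ij},0).
\]
The affine function $\lambda_{ij}$ vanishes on the line $q_iq_j$ and is positive above it; $\lambda_{ij}^+$ is convex. For $\xi$ off the vertical lines through the $q_k$, define
\begin{equation}\label{eq:airy}
h(\xi)=\sum_{a_i<a(\xi)<a_j}w_{ij}\,\lambda^+_{ij}(\xi).
\end{equation}
Walking up a vertical line, we add a fold each time we cross a segment. Equilibrium is what makes the pieces on adjacent vertical strips fit together.

\begin{lemma}\label{lem:airy}
Let $w$ be an equilibrium stress. Then $h$ extends to a continuous function on $\mathbb R^2$ that vanishes outside the convex hull of the $q_k$. Every point $\xi_0\notin\{q_1,\dots,q_m\}$ is the center of a disk on which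
\begin{equation}\label{eq:local}
h=\text{\rm(an affine function)}+\sum_{(q_i,q_j)\ni\xi_0}w_{ij}\,\lambda_{ij}^+ .
\end{equation}
\end{lemma}

\begin{proof}
Consider a pair with $a_i<a(\xi_0)<a_j$. Its term appears in \eqref{eq:airy} at all points near $\xi_0$. If $\lambda_{ij}(\xi_0)\ne0$, the term is affine near $\xi_0$; if $\lambda_{ij}(\xi_0)=0$, then $\xi_0\in(q_i,q_j)$. This proves \eqref{eq:local} when $a(\xi_0)\notin\{a_1,\dots,a_m\}$. Let now $a(\xi_0)=a_k$ and $\xi_0\ne q_k$. Besides the terms just treated, only pairs that contain $k$ contribute near $\xi_0$: those with $a_j>a_k$ on the right of the vertical line, those with $a_j<a_k$ on the left. If $\xi_0$ is below $q_k$, it is below all lines $q_kq_j$, and these terms vanish near $\xi_0$. If $\xi_0$ is above $q_k$, it is above all these lines, and the terms on the right and on the left add up to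
\[
\sum_{a_j>a_k}w_{kj}\det(q_j-q_k,\xi-q_k)\qquad\text{and}\qquad\sum_{a_j<a_k}w_{kj}\det(q_k-q_j,\xi-q_k),
\]
where we used $\det(q_k-q_j,\xi-q_j)=\det(q_k-q_j,\xi-q_k)$. The difference of these two affine functions is $\det\bigl(\sum_jw_{kj}(q_j-q_k),\xi-q_k\bigr)$, which is $0$ by \eqref{eq:equil}. So $h$ extends continuously to $\mathbb R^2\setminus\{q_1,\dots,q_m\}$ and \eqref{eq:local} holds. Near $q_k$, the terms with $a_i<a_k<a_j$ are continuous, and the terms that contain $k$ are bounded by a constant times $|\xi-q_k|$; so $h$ extends continuously to $q_k$. Outside the convex hull, the sum in \eqref{eq:local} is empty and $h$ is locally affine. The complement of a compact convex set in the plane is connected, so $h$ is affine there, and it vanishes where $a(\xi)<\min_ka_k$.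
\end{proof}

We use two elementary facts. A function on an open convex set that is convex near each point is convex (restrict it to segments), and if it is continuous on the closure it is convex there. A convex function on a segment or a disk that attains its maximum at an interior point is constant.

\begin{proof}[Proof of Proposition~\ref{prop:expansive}]
Suppose that $w$ is a bad stress, with Airy function $h$. The signs of $w$ give two convexity properties.
\begin{enumerate}
\item[(i)] \emph{$h$ is convex near each point $\xi_0\notin P$.} Only nonadjacent pairs occur in \eqref{eq:local}, and for them $w_{ij}\ge0$.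
\item[(ii)] \emph{The restriction of $h$ to each edge of $P$ is convex.} Let $\xi_0$ be a point of an open edge. As $P$ is simple, $\xi_0$ is not a vertex, and the only adjacent pair in \eqref{eq:local} is the edge itself. Its term, whose sign we do not know, vanishes on the edge. The other terms are convex.
\end{enumerate}
Let $M=\max h$, which exists and is $\ge0$ by Lemma~\ref{lem:airy}, and let $Z=\{h=M\}$, a nonempty closed set. Let $G$ be one of the regions $\Omega$, $\operatorname{Ext}$.
\begin{enumerate}
\item[(a)] \emph{If $Z$ meets $G$, then $G\subset Z$.} By (i), $h$ is constant near each point of $Z\cap G$, so $Z\cap G$ is open; it is also closed in the connected set $G$.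
\item[(b)] \emph{If a vertex $q$ lies in $Z$ and the sector of $G$ at $q$ has angle greater than $\pi$, then $G\subset Z$.} Such a sector contains a closed half-disk centered at $q$, except for the point $q$ itself. By (i) and continuity, $h$ is convex on the closed half-disk, in particular on its diameter. The maximum $M$ is attained at the midpoint $q$, so $h=M$ on the diameter, $Z$ meets $G$, and (a) applies.
\end{enumerate}
Since no vertex is straight, at every vertex one of the two sectors has angle greater than $\pi$. At the leftmost vertex it is the exterior one, because all points to the left of that vertex lie in $\operatorname{Ext}$.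

\emph{Case $M>0$.} Since $h=0$ far away, (a) gives $Z\cap\operatorname{Ext}=\emptyset$. If $Z$ meets $\Omega$, then $Z$ contains $\Omega$ and its boundary $P$, in particular the leftmost vertex, and (b) gives $\operatorname{Ext}\subset Z$, a contradiction. Otherwise $Z\subset P$. Then $Z$ contains a vertex: if it contains a point of an open edge, $h$ is constant on that edge by (ii). Now (b) shows that $Z$ contains $\Omega$ or $\operatorname{Ext}$, a contradiction.

\emph{Case $M=0$.} Since $h=0$ far away, (a) gives $\operatorname{Ext}\subset Z$, so $P\subset Z$. Here we use the reflex vertex: (b) gives $\Omega\subset Z$, and so $h\equiv0$. Choose a nonadjacent pair with $w_{ij}>0$, $a_i<a_j$. The segment $[q_i,q_j]$ is not contained in $P$: otherwise it would be one of the two arcs of $P$ from $q_i$ to $q_j$, each of which passes through a further vertex, and that vertex would be straight. Take $\xi_0\in(q_i,q_j)\setminus P$ and a short vector $\zeta$ not parallel to $q_j-q_i$. The affine functions $\lambda_{kl}$ in \eqref{eq:local} vanish at $\xi_0$, so $\lambda_{kl}^+(\xi_0+\zeta)+\lambda_{kl}^+(\xi_0-\zeta)=|\lambda_{kl}(\xi_0+\zeta)|$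 and
\[
0=h(\xi_0+\zeta)+h(\xi_0-\zeta)-2h(\xi_0)=\sum_{(q_k,q_l)\ni\xi_0}w_{kl}\,|\lambda_{kl}(\xi_0+\zeta)|\ \ge\ w_{ij}\,|\lambda_{ij}(\xi_0+\zeta)|>0 .
\]
Both cases are impossible, so there is no bad stress.
\end{proof}

\section{Moving compact sets close to the convex polygons}\label{sec:unfold}

Proposition~\ref{prop:expansive} gives a velocity at one polygon, with no canonical choice. To obtain a flow we keep only two consequences of expansiveness, the decrease of two invariant functions. The function $R$ measures how far a polygon is from being convex; its decrease drives the flow toward $\mathcal C$. The function $E$ measures how close a polygon is to degenerating; its decrease keeps the flow in a compact part of $S(n)$.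

Let $\ell=\sum_j|p_{j+1}-p_j|$ be the perimeter. For $i\notin\{j,j+1\}$ let
\[
\delta_{ij}=|p_i-p_j|+|p_i-p_{j+1}|-|p_j-p_{j+1}| .
\]
By the triangle inequality $\delta_{ij}\ge0$, with equality exactly when $p_i\in[p_j,p_{j+1}]$; so $\delta_{ij}>0$ for simple polygons. Unlike the distance from the vertex to the edge, $\delta_{ij}$ is smooth and is expressed through distances between vertices. Let $\eta(x)=e^{-1/x}$ for $x>0$ and $\eta(x)=0$ for $x\le0$; it is smooth, and $\eta'(x)>0$ for $x>0$. Define
\[
E=\ell\sum_{i\notin\{j,j+1\}}\frac1{\delta_{ij}},\qquad R=\sum_i\eta(\theta_i-\pi).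
\]
Both expressions are invariant under similarities, so they are smooth functions on $S(n)$. They are $D_n$-invariant, because $D_n$ permutes the $\delta_{ij}$ and the $\theta_i$. Moreover $R\ge0$ and $\{R=0\}=\mathcal C$. Put $K_c=\{E\le c\}$.

\begin{lemma}\label{lem:proper}
$K_c$ is a compact subset of $S(n)$ for every $c$.
\end{lemma}

\begin{proof}
Since $E>0$, we may assume $c>0$. Represent a sequence in $K_c$ by tuples with centroid $0$ and $\ell=1$. These are bounded, so a subsequence converges to a tuple $p$ with $\ell(p)=1$ and $\delta_{ij}(p)\ge1/c$. Thus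
\begin{equation}\label{eq:off}
p_i\notin[p_j,p_{j+1}]\qquad\text{whenever } i\notin\{j,j+1\}.
\end{equation}
We show that $p$ is simple. The vertices are distinct: if $p_i=p_k$ with $i\ne k$, then $i\notin\{k,k+1\}$ or $i\notin\{k-1,k\}$, and \eqref{eq:off} fails. If two adjacent edges share a second point, they leave their common vertex in the same direction, and the far endpoint of the shorter one lies on the other, against \eqref{eq:off}. If two nonadjacent edges meet, then by \eqref{eq:off} they meet at a point interior to both, and they are not collinear, since of two collinear segments that meet, one contains an endpoint of the other. So they cross transversally. Such a crossing persists under small perturbations, so the approximating polygons would not be simple. Hence $p$ is simple. Its signed area is nonzero and is a limit of positive numbers, so $p\in S(n)$, and $E(p)\le c$ by continuity.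
\end{proof}

\begin{lemma}\label{lem:descent}
At each $p\in S(n)\setminus\mathcal C$ there is a tangent vector $v$ with $dE(v)<0$ and $dR(v)<0$.
\end{lemma}

\begin{proof}
We construct velocities $v\in\mathbb C^n$ for a representing tuple $p$; their image in the tangent space of $S(n)$ is the required vector, and a dot denotes the derivative of a function of $p+tv$ at $t=0$. The polygon $p$ may have straight vertices, so Proposition~\ref{prop:expansive} is applied to the polygon formed by the vertices that are not straight. Call these the \emph{corners}, and call the edges of that polygon the \emph{sides}. It has the same curve and the same angles at the corners, one of them reflex, so there are $m\ge4$ corners and we obtain velocities $v_a$ at the corners $a$. Move each side rigidly: for $x=(1-s)a+sb$ on a side $[a,b]$ put $v_x=(1-s)v_a+sv_b$. This defines the velocities of all vertices.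

For points $x,y$ of the curve let $Q(x,y)=\langle v_x-v_y,x-y\rangle$. Let $x=(1-s)a+sb$ and $y=(1-t)a'+tb'$ lie on the sides $[a,b]$ and $[a',b']$. Then $Q(x,y)$ is a polynomial of degree at most $2$ in $(s,t)$. The coefficients of $s^2$ and $t^2$ are $\langle v_b-v_a,b-a\rangle=0$ and $\langle v_{b'}-v_{a'},b'-a'\rangle=0$. So $Q(x,y)$ is affine in each variable and is determined by its values at $s,t\in\{0,1\}$:
\begin{equation}\label{eq:biaffine}
Q(x,y)=(1-s)(1-t)Q(a,a')+(1-s)t\,Q(a,b')+s(1-t)Q(b,a')+st\,Q(b,b').
\end{equation}
For two corners, $Q$ is $0$ if they are equal or adjacent and positive otherwise. Hence $Q\ge0$ always, and $Q(x,y)=0$ if $x,y$ lie on a common side.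

The derivative of $|p_i-p_j|$ is $Q(p_i,p_j)/|p_i-p_j|$. So the edge lengths and $\ell$ have derivative $0$, and $\dot\delta_{ij}\ge0$ for all $i,j$. As $m\ge4$, there are two nonadjacent corners $p_i,p_j$. They satisfy $i\notin\{j,j+1\}$ and $Q(p_i,p_j)>0$, so $\dot\delta_{ij}>0$. Therefore $\dot E=-\ell\sum\dot\delta_{ij}/\delta_{ij}^2<0$.

Let $b=p_i$ be a reflex vertex and let $a$, $b'$ be the corners before and after it; they are distinct and nonadjacent since $m\ge4$. Write $p_{i-1}=(1-s)a+sb$ with $s<1$ and $p_{i+1}=(1-t)b+tb'$ with $t>0$. By \eqref{eq:biaffine} with $a'=b$, $Q(p_{i-1},p_{i+1})=(1-s)t\,Q(a,b')>0$. Differentiate the law of cosines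
\[
|p_{i-1}-p_{i+1}|^2=\ell_-^2+\ell_+^2-2\ell_-\ell_+\cos\theta_i,
\]
where the edge lengths $\ell_\pm=|p_{i\pm1}-p_i|$ have derivative $0$. This gives $\sin\theta_i\,\dot\theta_i>0$, and $\sin\theta_i<0$ yields $\dot\theta_i<0$. Since $\eta'$ vanishes on $(-\infty,0]$, we get $\dot R=\sum_{\theta_i>\pi}\eta'(\theta_i-\pi)\dot\theta_i<0$.
\end{proof}

The conditions $dE(v)<0$ and $dR(v)<0$ are open, which is why we insisted on strict inequalities, and they are preserved by convex combinations. Extend each vector from Lemma~\ref{lem:descent} to a smooth field on a neighborhood in $S(n)\setminus\mathcal C$ on which both inequalities hold, and glue these fields by a partition of unity to a field $V'$ on $S(n)\setminus\mathcal C$. The average $V=\frac1{2n}\sum_{g\in D_n}g_*V'$ is equivariant. Since $E$ and $R$ are invariant, $dE(g_*V')$ at $p$ equals $dE(V')$ at $g^{-1}p$, and the same holds for $R$. So $V$ is a smooth equivariant vector field on $S(n)\setminus\mathcal C$ with $dE(V)<0$ and $dR(V)<0$.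

We know nothing about $V$ near $\mathcal C$ or at infinity, so we cut it off there. The price is that we reach only a neighborhood of $\mathcal C$, which may be prescribed.

\begin{proposition}\label{prop:unfold}
Let $N\subset S(n)$ be open with $N\supset\mathcal C\cap K_c$. There is an equivariant diffeomorphism $\varphi$ of $S(n)$, equal to the identity near $o$, with $\varphi(K_c)\subset N$.
\end{proposition}

\begin{proof}
If $K_c\subset N$, take the identity. Otherwise $K_c\setminus N$ is a nonempty compact set disjoint from $\mathcal C$, so $R\ge\rho$ on it for some $\rho>0$; that is, $K_c\cap\{R<\rho\}\subset N$. Let $\chi_1,\chi_2\colon\mathbb R\to[0,1]$ be smooth, with $\chi_1=0$ on $(-\infty,\rho/2]$, $\chi_1=1$ on $[\rho,\infty)$, $\chi_2=1$ on $(-\infty,c]$ and $\chi_2=0$ on $[c+1,\infty)$. The field $V_0=\chi_1(R)\chi_2(E)V$ vanishes outside $K_{c+1}\cap\{R\ge\rho/2\}$, which is a compact subset of $S(n)\setminus\mathcal C$ by Lemma~\ref{lem:proper}. Extended by $0$, it is a smooth equivariant field on $S(n)$ with a global flow of equivariant diffeomorphisms, and the flow fixes the open set $\{R<\rho/2\}\ni o$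 pointwise. Along the flow $E$ and $R$ are nonincreasing, so $K_c$ and $K_c\cap\{R<\rho\}$ are preserved in forward time. On the compact set $K_c\cap\{R\ge\rho\}$ we have $V_0=V$, so $dR(V_0)\le-\kappa$ for some $\kappa>0$. Let $\varphi$ be the flow at a time $t>\max_{K_c}R/\kappa$. A trajectory that starts in $K_c$ cannot stay in $\{R\ge\rho\}$ up to time $t$, since $R$ would become negative. So $\varphi(K_c)\subset K_c\cap\{R<\rho\}\subset N$.
\end{proof}

\section{From convex polygons to the regular polygon}\label{sec:convex}

At a convex polygon expansive motions need not exist (Example~\ref{ex:stress}). We use instead maps that multiply the Fourier coefficients by positive numbers; they are equivariant, and the task is to find ones that stay inside $S(n)$. For $s\ge0$ let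
\[
(M_sp)_j=(1-2s)p_j+s(p_{j-1}+p_{j+1}).
\]
Since $\omega^k+\omega^{-k}-2=-4\sin^2\frac{\pi k}n$, the map $M_s$ multiplies $c_k$ by $1-4s\sin^2\frac{\pi k}n$. Among $k=1,\dots,n-1$ it damps $c_1$ and $c_{n-1}$ least and equally. For $n=4$ it sends $d$ to $\frac{1-4s}{1-2s}d$ and fixes $c_3/c_1$. The reason that $M_s$ preserves convexity is that it is a composition of two operations that inscribe a polygon in a given one.

\begin{lemma}\label{lem:inscribe}
Let $p\in\mathcal C$ and $q_j\in(p_j,p_{j+1})$ for all $j$. Then $q=(q_j)\in\mathcal C$.
\end{lemma}

\begin{proof}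
Let $\Pi$ and $e_j$ be as in Lemma~\ref{lem:convexfacts}. The $q_j$ lie on different open edges, so they are distinct. We claim that for each $j$:
\begin{enumerate}
\item[($\dagger$)] all $q_k$ lie in the closed half-plane to the left of the directed line from $q_j$ to $q_{j+1}$;
\item[($\ddagger$)] no $q_k$ with $k\ne j,j+1$ lies in $[q_j,q_{j+1}]$.
\end{enumerate}
If $\theta_{j+1}=\pi$, then $[q_j,q_{j+1}]$ is contained in the union of $p_{j+1}$ and the two open edges at it, which gives ($\ddagger$), and it has the direction of $e_j$, so ($\dagger$) follows from Lemma~\ref{lem:convexfacts}(b). Let $\theta_{j+1}<\pi$, so $\det(e_j,e_{j+1})>0$. The midpoint of $q_j,q_{j+1}$ lies in the interior of the nondegenerate triangle $p_jp_{j+1}p_{j+2}\subset\Pi$. A line through an interior point of a compact convex set meets its boundary in exactly two points and has boundary points on both sides. So the line $q_jq_{j+1}$ meets $\partial\Pi$ only in $q_j,q_{j+1}$, and the two open arcs of $\partial\Pi\setminus\{q_j,q_{j+1}\}$ lie strictly on opposite sides of it. Write $p_{j+1}-q_j=\alpha e_j$ and $q_{j+1}-p_{j+1}=\beta e_{j+1}$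 with $\alpha,\beta>0$. Then $\det(q_{j+1}-q_j,p_{j+1}-q_j)=\alpha\beta\det(e_{j+1},e_j)<0$, so the arc through $p_{j+1}$ is on the right. The other arc contains all $q_k$ with $k\ne j,j+1$ and lies strictly on the left. This proves ($\dagger$) and ($\ddagger$).

The polygon $q$ is simple. Suppose that two different edges $e,f$ of $q$ share a point $x$ that is not an endpoint of both. If $x$ is an endpoint of exactly one of them, ($\ddagger$) fails. Otherwise $x$ is interior to both. By ($\dagger$) the endpoints of $f$ lie in one closed half-plane of the line through $e$, while an interior point of $f$ lies on this line; so $f$ lies on the line. Two collinear segments with a common interior point and different sets of endpoints have an endpoint of one in the interior of the other, and ($\ddagger$) fails again.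

Finally, $2\mathcal V(q)=\sum_j\det(q_j-q_0,q_{j+1}-q_0)=\sum_j\det(q_{j+1}-q_j,q_0-q_j)\ge0$ by ($\dagger$), and $\mathcal V(q)\ne0$, so $q\in S(n)$. Again by ($\dagger$), $\det(q_{j+1}-q_j,q_{j-1}-q_j)\ge0$, so all angles of $q$ are at most $\pi$.
\end{proof}

\begin{lemma}\label{lem:smooth}
If $p\in\mathcal C$ and $0\le s\le\frac14$, then $M_sp\in\mathcal C$.
\end{lemma}

\begin{proof}
Let $s>0$ and write $s=a(1-a)$ with $0<a\le\frac12$. Let $(J_ap)_j=(1-a)p_j+ap_{j+1}$ and $(J_a'p)_j=(1-a)p_j+ap_{j-1}$. Then
\[
(J'_aJ_ap)_j=\bigl((1-a)^2+a^2\bigr)p_j+a(1-a)(p_{j+1}+p_{j-1})=(M_sp)_j ,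
\]
as $(1-a)^2+a^2=1-2s$. Lemma~\ref{lem:inscribe} applies to $J_a$ and to $\sigma J_a'$, and $\mathcal C$ is $\sigma$-invariant.
\end{proof}

Iterating $M_s$ and rescaling kills all coefficients except $c_1$ and $c_{n-1}$. The limit $p_j=c_1\omega^j+c_{n-1}\omega^{-j}$ is the image of the regular polygon under $w\mapsto c_1w+c_{n-1}\bar w$, whose determinant is $|c_1|^2-|c_{n-1}|^2$. A limit of convex polygons could be degenerate, so we must show that this determinant is positive. The point is that the projection of a convex polygon to a line goes up once and down once, and such a sequence has a nonzero first Fourier coefficient.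

\begin{lemma}\label{lem:c1}
If $p\in\mathcal C$, then $|c_1|>|c_{n-1}|$. In particular $\mathcal C\subset W$, and $|z_1|<1$ on $\mathcal C$.
\end{lemma}

\begin{proof}
We first show $|c_1|\ne|c_{n-1}|$. Let $e_j,\alpha_j$ be as in Lemma~\ref{lem:convexfacts}. Fix $u=e^{i\beta}$ and put $x_j=\operatorname{Re}(\bar up_j)$ and $y_j=x_{j+1}-x_j=|e_j|\cos(\alpha_j-\beta)$. We have $\sum_{j\in\mathbb Z/n}y_j=0$, and the $y_j$ are not all $0$, since $p$ is not contained in a line. So both signs occur. Since $\alpha_j$ is nondecreasing, the integers $j$ with $|\alpha_j-\beta|<\pi/2$ form an interval, and since $\alpha_{j+n}=\alpha_j+2\pi$, the set $\{j\in\mathbb Z:y_j>0\}$ is the union of its translates by $n\mathbb Z$. Let this interval be $\{a,\dots,b\}$; it has fewer than $n$ elements. Put $\mu=\frac{a+b}2$, $\lambda=\frac{b-a+1}2<\frac n2$ and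
\[
\varrho(j)=\cos\frac{2\pi(j-\mu)}n-\cos\frac{2\pi\lambda}n .
\]
The zeros of $\varrho$ on $\mathbb R$ are $a-\frac12$ and $b+\frac12$ modulo $n$; $\varrho(j)>0$ if $j\in\{a,\dots,b\}+n\mathbb Z$ and $\varrho(j)<0$ for all other integers. Hence $\sum_jy_j\varrho(j)>0$. As $\sum y_j=0$, this sum equals $\operatorname{Re}\bigl(e^{2\pi i\mu/n}\sum_jy_j\omega^{-j}\bigr)$, so $\sum_jy_j\omega^{-j}\ne0$. On the other hand, $x_j=\frac12(\bar up_j+u\bar p_j)$, $\sum_jp_j\omega^{-j}=nc_1$ and $\sum_j\bar p_j\omega^{-j}=n\overline{c_{n-1}}$ give
\[
\sum_jy_j\omega^{-j}=(\omega-1)\sum_jx_j\omega^{-j}=(\omega-1)\,\frac n2\bigl(\bar uc_1+u\,\overline{c_{n-1}}\bigr).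
\]
So $c_1+u^2\overline{c_{n-1}}\ne0$ for every unit vector $u$. If $|c_1|=|c_{n-1}|$, some unit vector $u$ would make this vanish.

For the sign, let $\mu_k=1-\frac12\sin^2\frac{\pi k}n$ be the multipliers of $M_{1/8}$. Then $\mu_1=\mu_{n-1}>\mu_k>0$ for $2\le k\le n-2$. By Lemma~\ref{lem:smooth}, $M_{1/8}^Np$ has positive area, so \eqref{eq:area} gives $\sum_{k=1}^{n-1}(\mu_k/\mu_1)^{2N}|c_k|^2\sin\frac{2\pi k}n>0$. As $N\to\infty$ we obtain $(|c_1|^2-|c_{n-1}|^2)\sin\frac{2\pi}n\ge0$.
\end{proof}

From now on we can work in the chart. For $0\le s\le\frac18$ the map $M_s$ acts by $z_l\mapsto m_l(s)z_l$, where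
\[
m_l(s)=\frac{1-4s\sin^2(\pi l/n)}{1-4s\sin^2(\pi/n)}>0,\qquad1\le l\le n-2 .
\]
We have $m_l(0)=1$, $m_1\equiv1$, and $m_l(\frac18)<1$ for $l\ge2$. Each $m_l$ is nonincreasing, because the derivative of $\frac{1-sA}{1-sA'}$ in $s$ is $\frac{A'-A}{(1-sA')^2}$, and here $A\ge A'$. The linear maps are not diffeomorphisms of $S(n)$, and they are not the identity near $o$. Both defects are repaired by cutting off the vector field that generates them; the cutoff near $o$ does no harm because $|z|$ cannot increase.

\begin{proposition}\label{prop:convex}
Let $Y\subset\mathcal C$ be compact. There is an equivariant diffeomorphism $\psi$ of $S(n)$, equal to the identity near $o$, with $\psi(Y)\subset B(\varepsilon)$.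
\end{proposition}

\begin{proof}
\emph{A path of linear maps.} By Lemma~\ref{lem:c1}, $Y$ is a compact subset of $W\subset\mathbb C^{n-2}$ on which $|z_1|<1$. Let $\mathcal A=\{(z_1,0,\dots,0):|z_1|<1\}$. Its points are the images of the regular polygon under linear maps of positive determinant, so $\mathcal A\subset W$. The set
\[
O=\{z\in B(1):\ tz\in W\ \text{for all } t\in[\varepsilon,1]\}
\]
is open, since $W$ is open and $[\varepsilon,1]$ is compact, and it contains $\mathcal A$. The projection $\pi(z)=(z_1,0,\dots,0)$ maps $Y$ onto a compact subset of $\mathcal A$, which has positive distance from the complement of $O$. As $m_l(\frac18)^N\to0$ for $l\ge2$, $M_{1/8}^N\to\pi$ uniformly on $Y$. Fix $N$ with $M_{1/8}^N(Y)\subset O$. Put $t_1=N+\log\frac1\varepsilon$ and define $\Phi_t=\operatorname{diag}(a_1(t),\dots,a_{n-2}(t))$ for $0\le t\le t_1$ by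
\[
a_l(t)=\begin{cases}m_l(\frac18)^j\,m_l\bigl(\frac{t-j}8\bigr),& t\in[j,j+1],\ j=0,\dots,N-1,\\[2pt] m_l(\frac18)^N\,e^{-(t-N)},& t\in[N,t_1].\end{cases}
\]
The functions $a_l$ are positive, continuous, nonincreasing, smooth on each of the $N+1$ closed intervals, and $a_l(0)=1$. For $t\in[j,j+1]$ we have $\Phi_t=M_{(t-j)/8}M_{1/8}^j$, so $\Phi_t(Y)\subset\mathcal C\subset W$ by Lemmas~\ref{lem:smooth} and~\ref{lem:c1}. For $t\in[N,t_1]$ we have $\Phi_t(Y)\subset W$ by the definition of $O$, and $\Phi_{t_1}(Y)\subset\varepsilon B(1)=B(\varepsilon)$. On each interval, $t\mapsto\Phi_ty$ is a trajectory of the time-dependent linear field $\Lambda_t(z)=\bigl(\gamma_l(t)z_l\bigr)_l$ with $\gamma_l=a_l'/a_l\le0$. This field is equivariant by Lemma~\ref{lem:chart}.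

\emph{Cutting off.} The set $Z=\bigcup_{g\in\Gamma}\bigcup_{t}g\Phi_t(Y)$ is a compact invariant subset of $W$. Take a smooth function with values in $[0,1]$ and compact support in $W\setminus\bar B(\varepsilon/4)$ that equals $1$ on the compact set $Z\setminus B(\varepsilon/2)$, and let $\chi$ be its average over $\Gamma$. All these sets are invariant, so $\chi$ has the same properties. The field $\chi\Lambda_t$, extended by $0$, is an equivariant field on $S(n)$ with support in a fixed compact set, smooth on each time interval. Let $\psi$ be the composition of its flows over the $N+1$ intervals. It is an equivariant diffeomorphism of $S(n)$ and the identity on $B(\varepsilon/4)$. Along a trajectory, $\frac d{dt}|z|^2=2\chi\sum_l\gamma_l|z_l|^2\le0$, so a trajectory that enters $\bar B(\varepsilon/2)\subset W$ stays there. Let $y\in Y$. As long as $\Phi_ty\notin\bar B(\varepsilon/2)$, we have $\chi(\Phi_ty)=1$, so $\Phi_ty$ is the trajectory of $\chi\Lambda_t$ that starts at $y$. If $\Phi_ty$ never meets $\bar B(\varepsilon/2)$, then $\psi(y)=\Phi_{t_1}y\in B(\varepsilon)$. Otherwise the trajectory is in $\bar B(\varepsilon/2)$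 at the first such time, and $\psi(y)\in\bar B(\varepsilon/2)$.
\end{proof}

The two motions combine because Proposition~\ref{prop:unfold} accepts any neighborhood: we choose $\psi$ first, and then the neighborhood on which $\psi$ still does its job.

\begin{corollary}[engulfing]\label{cor:engulf}
For each compact $K\subset S(n)$ there is an equivariant diffeomorphism $h$ of $S(n)$, equal to the identity near $o$, with $h(K)\subset B(\varepsilon)$.
\end{corollary}

\begin{proof}
Choose $c$ with $K\subset K_c$. By Lemma~\ref{lem:proper}, $Y=\mathcal C\cap K_c$ is compact. Take $\psi$ from Proposition~\ref{prop:convex}, put $N=\psi^{-1}(B(\varepsilon))\supset Y$, take $\varphi$ from Proposition~\ref{prop:unfold}, and let $h=\psi\circ\varphi$.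
\end{proof}

\section{The monotone union argument}\label{sec:union}

By Corollary~\ref{cor:engulf}, every compact set lies in an equivariantly embedded ball $h^{-1}(B(\varepsilon))$. To obtain one embedding onto $S(n)$, we want a sequence of such embeddings that stabilizes on larger and larger concentric balls. For this, the next correction must fix a ball of radius close to $\varepsilon$, while the corollary fixes only an unspecified small ball. Conjugation by a radial contraction closes this gap.

\begin{lemma}\label{lem:fixball}
Let $K\subset S(n)$ be compact and $0<r<\varepsilon$. There is an equivariant diffeomorphism $H$ of $S(n)$ that is the identity on $\bar B(r)$ and satisfies $K\subset H(B(\varepsilon))$.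
\end{lemma}

\begin{proof}
Choose $r'\in(r,\varepsilon)$ and let $K'=K\cup\bar B(r')$. Take $h$ from Corollary~\ref{cor:engulf} for $K'$, and $\rho\in(0,r)$ with $h=\mathrm{id}$ on $\bar B(\rho)$. Let $\chi\colon[0,\infty)\to[0,1]$ be smooth, equal to $1$ on $[0,r]$ and to $0$ on $[r',\infty)$. The field $-\chi(|z|)z$ on $B(\varepsilon)$, extended by $0$, is a smooth equivariant field on $S(n)$ with compact support. Let $s$ be its flow at time $\log(r/\rho)$. Then $s$ is an equivariant diffeomorphism of $S(n)$, the identity outside $\bar B(r')$, with $s(\bar B(r'))=\bar B(r')$, $s(B(\varepsilon))=B(\varepsilon)$ and $s(\bar B(r))=\bar B(\rho)$. Put $H=s^{-1}h^{-1}s$. If $x\in\bar B(r)$, then $s(x)\in\bar B(\rho)$ is fixed by $h^{-1}$, so $H(x)=x$. A point of $K$ is either fixed by $s$ or lies in $\bar B(r')$, so $s(K)\subset K'$ and $hs(K)\subset B(\varepsilon)$. Therefore $K\subset s^{-1}h^{-1}(B(\varepsilon))=s^{-1}h^{-1}s(B(\varepsilon))=H(B(\varepsilon))$.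
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The compact sets $K_1\subset K_2\subset\cdots$, where $K_i=\{E\le i\}$, have union $S(n)$. We construct equivariant diffeomorphisms $g_i$ of $S(n)$ and radii $r_0<r_1<\cdots<\varepsilon$ with $r_i\to\varepsilon$ such that, for $i\ge1$,
\[
g_i=g_{i-1}\ \text{on }\bar B(r_{i-1}),\qquad K_i\subset g_i(\bar B(r_i)).
\]
Let $g_0=\mathrm{id}$ and $r_0=\varepsilon/2$. Given $g_{i-1}$ and $r_{i-1}$, take $H$ from Lemma~\ref{lem:fixball} for the compact set $g_{i-1}^{-1}(K_i)$ and the radius $r_{i-1}$, and put $g_i=g_{i-1}H$. Then $g_i=g_{i-1}$ on $\bar B(r_{i-1})$, and $g_i^{-1}(K_i)$ is a compact subset of $B(\varepsilon)$. Choose $r_i<\varepsilon$ larger than $r_{i-1}$ and $\varepsilon(1-\frac1i)$, with $g_i^{-1}(K_i)\subset\bar B(r_i)$.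

For $j\ge i$ we have $g_j=g_i$ on $\bar B(r_i)$, so there is a map $f\colon B(\varepsilon)\to S(n)$ with $f=g_i$ on $\bar B(r_i)$ for all $i$. It is equivariant and a local diffeomorphism. It is injective, since any two points of $B(\varepsilon)$ lie in one $\bar B(r_i)$, and surjective, since its image contains every $K_i$. So $f$ is an equivariant diffeomorphism, and $F(z)=f\bigl(\varepsilon z/\sqrt{1+|z|^2}\bigr)$ is the required map. It induces a homeomorphism $\mathbb C^{n-2}/\Gamma\to\mathcal M(n)$, and $\mathbb C^{n-2}/\Gamma\cong C(\mathbb S^{2n-5}/\Gamma)$ by Lemma~\ref{lem:cone}.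
\end{proof}

\section{Symmetric polygons and singular points}\label{sec:fixed}

We prove Theorem~\ref{thm:fixed}. We identify $D_n$ with $\Gamma$ through $\iota$, and use the following fact: if $g$ is an antilinear involution of a complex vector space $U$ with fixed set $U^g$, then $U=U^g\oplus iU^g$, via $u=\frac12(u+gu)+i\cdot\frac1{2i}(u-gu)$, and $g=-1$ on $iU^g$. In particular $\dim_{\mathbb R}U^g=\dim_{\mathbb C}U$. Every element $\sigma^a\tau$ of $D_n$ is an involution, because $\tau\sigma^a\tau=\sigma^{-a}$.

\begin{proof}[Proof of Theorem~\ref{thm:fixed}(1)]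
The diffeomorphism $F$ of Theorem~\ref{thm:main} maps the real-linear subspace $(\mathbb C^{n-2})^H$ onto $S(n)^H$, and it induces $S(n)/H\cong\mathbb C^{n-2}/H$, which is $C(\mathbb S^{2n-5}/H)$ by Lemma~\ref{lem:cone}. It remains to compute dimensions. The shifts in $H$ form the subgroup of order $m$ of $\langle\sigma\rangle$, namely $H_0=\langle\sigma^{n/m}\rangle$. Its generator multiplies $c_k/c_1$ by $\omega^{(k-1)n/m}=e^{2\pi i(k-1)/m}$. So $U=(\mathbb C^{n-2})^{H_0}$ is the complex coordinate subspace that belongs to the indices $k$ with $2\le k\le n-1$ and $k\equiv1\pmod m$. For $m=1$ these are all $n-2$ indices. For $m\ge2$ the residue class of $1$ has $\frac nm$ elements in $\{0,\dots,n-1\}$; it contains $1$ and not $0$, which leaves $\frac nm-1$ indices. So $\dim_{\mathbb C}U=d_m$, which settles the case $H=H_0$. Otherwise $H=H_0\cup gH_0$ with $g$ an antilinear involution. It preserves the coordinate subspace $U$, and $(\mathbb C^{n-2})^H=U^g$ has real dimension $d_m$.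
\end{proof}

For example, $d_n=0$: the regular polygon is the only point of $S(n)$ fixed by $\sigma$.

\begin{proof}[Proof of Theorem~\ref{thm:fixed}(2)]
\emph{The case $n=4$.} The group is generated by $\sigma^{-1}$ and $\tau$. In the coordinates $\zeta=(c_3/c_1,c_2/c_1)=-iz$, the map $\sigma^{-1}$ acts as $\Sigma(\zeta_1,\zeta_2)=(-\zeta_1,-i\zeta_2)$ and $\tau$ acts as complex conjugation. We take the quotient in two steps. The central element $\Sigma^2$ sends $(\zeta_1,\zeta_2)$ to $(\zeta_1,-\zeta_2)$, and $(\zeta_1,\zeta_2)\mapsto(\zeta_1,w)=(\zeta_1,\zeta_2^2)$ is a proper surjection of $\mathbb C^2$ whose fibers are the orbits of $\langle\Sigma^2\rangle$; so $\mathbb C^2/\langle\Sigma^2\rangle\cong\mathbb C^2$. On this quotient $\Sigma$ acts as $(\zeta_1,w)\mapsto(-\zeta_1,-w)$ and $\tau$ still acts as conjugation. Write $(\zeta_1,w)=a+ib$ with $a,b\in\mathbb R^2$. The two maps become $(a,b)\mapsto(-a,-b)$ and $(a,b)\mapsto(a,-b)$, and they generate the group of all four sign changes $(a,b)\mapsto(\pm a,\pm b)$. View $a$ and $b$ as complex numbers. Then $(a,b)\mapsto(a^2,b^2)$ is a proper surjection onto $\mathbb C^2$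 whose fibers are the orbits of this group. Hence $\mathcal M(4)\cong\mathbb R^4$.

\emph{The case $n\ge5$.} The obstruction sits at polygons whose only symmetry is one reflection. We detect it by local homology. For a point $x$ of a Hausdorff space $X$, the groups $H_k(X,X\setminus\{x\};\mathbb Z)$ depend only on a neighborhood of $x$, by excision, and in a topological manifold each of them is $0$ or $\mathbb Z$.

Let $A=(\mathbb C^{n-2})^T$, so that $\mathbb C^{n-2}=A\oplus iA$, $\dim_{\mathbb R}A=n-2$, and $T=1$ on $A$, $T=-1$ on $iA$. Suppose that $g\in\Gamma$ fixes $A$ pointwise. If $g$ is linear, then $g=1$, because $A$ spans $\mathbb C^{n-2}$ over $\mathbb C$. If $g$ is antilinear, then $gT$ is linear and fixes $A$ pointwise, so $g=T$. Thus for each $g\notin\{1,T\}$ the fixed set of $g$ in $A$ is a proper subspace, and a point $x\in A$ outside these finitely many subspaces has isotropy group $\{1,T\}$. Choose a product $N=(x+N_1)+iN_1$, with $N_1$ an open ball about $0$ in $A$, so small that $gN\cap N=\emptyset$ for $g\notin\{1,T\}$. Then the image $\bar x$ of $x$ in $\mathbb C^{n-2}/\Gamma\cong\mathcal M(n)$ has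 the open neighborhood
\[
N/\langle T\rangle\cong\mathbb R^{n-2}\times(\mathbb R^{n-2}/\pm1)\cong\mathbb R^{n-2}\times C(\mathbb{RP}^{n-3}),
\]
by Lemma~\ref{lem:cone}, with $\bar x$ corresponding to $(0,v)$, where $v$ is the cone point. Let $Y=C(\mathbb{RP}^{n-3})$. The pair $(\mathbb R^{n-2},\mathbb R^{n-2}\setminus\{0\})$ has homology $\mathbb Z$ in degree $n-2$ and $0$ otherwise, so the K\"unneth formula for pairs shifts degrees by $n-2$. Moreover $Y$ is contractible and $Y\setminus\{v\}$ is homotopy equivalent to $\mathbb{RP}^{n-3}$. Hence
\[
H_n\bigl(\mathcal M(n),\mathcal M(n)\setminus\{\bar x\}\bigr)\cong H_2(Y,Y\setminus\{v\})\cong H_1(\mathbb{RP}^{n-3};\mathbb Z)\cong\mathbb Z/2 ,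
\]
where the last step uses $n-3\ge2$. So $\mathcal M(n)$ is not a topological manifold. For $n=4$ the space $\mathbb{RP}^1$ is a circle, its cone is a plane, and the obstruction disappears.
\end{proof}

\begin{thebibliography}{1}
\bibitem{GS} Ahtziri Gonz\'alez and Manuel Sedano-Mendoza, \emph{Moduli space of simple polygons}, arXiv:2303.15406 (2023).
\end{thebibliography}
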